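\title{The canonically positive basis of an affine cluster algebra}

\begin{abstract}
An element of a cluster algebra is positive if its Laurent expansion in every cluster has non-negative coefficients, and a basis is canonically positive if the positive elements are exactly its non-negative combinations. For an affine quiver $Q$ let $\mathcal B(Q)$ consist of the cluster monomials and of the products $F_n(X_\delta)X_R$, where $F_n$ is a normalized Chebyshev polynomial of the first kind, $X_\delta$ is the cluster character of a homogeneous quasi-simple module and $R$ is a regular rigid module. We prove that $\mathcal B(Q)$ is the canonically positive basis of the coefficient-free cluster algebra $\mathcal A(Q)$ for every affine quiver $Q$. We first show that every coordinate of an element with respect to $\mathcal B(Q)$ is a single Laurent coefficient in an explicit cluster. Applied to the theta functions of Gross, Hacking, Keel and Kontsevich, these coordinate functionals identify each element of $\mathcal B(Q)$ with a theta function.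
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Positive elements}
Let $Q$ be a finite quiver without oriented cycles, with vertex set $Q_0$ of cardinality $\ell$, and let $B=(b_{ij})$ be the skew-symmetric matrix in which $b_{ij}$ is the number of arrows $j\to i$ minus the number of arrows $i\to j$. A \emph{seed} is a pair consisting of a \emph{cluster} $\mathbf c=(x_i)_{i\in Q_0}$ of algebraically independent rational functions and an integer matrix $(b_{ij})$ with columns indexed by $Q_0$ and rows indexed by $Q_0$ and possibly by further \emph{frozen} indices $i$, to which fixed variables $x_i$ are attached. With $[a]_+=\max(a,0)$, \emph{mutation} at $k\in Q_0$ replaces $x_k$ by the element $x_k'$ given by the exchange relation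
\[
x_kx_k'=\prod_i x_i^{[b_{ik}]_+}+\prod_i x_i^{[-b_{ik}]_+},
\]
and replaces $b_{ij}$ by $-b_{ij}$ if $k\in\{i,j\}$ and by $b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+$ otherwise. The coefficient-free cluster algebra $\mathcal A(Q)$ is the subring of $\mathbb Q(\mathbf u)$ generated by all \emph{cluster variables}, that is, by the members of all clusters obtained by iterated mutation from the seed $(\mathbf u,B)$ without frozen indices, where $\mathbf u=(u_i)_{i\in Q_0}$ are indeterminates. A \emph{cluster monomial} is a monomial in the variables of one cluster; $\mathcal M(Q)$ denotes the set of cluster monomials.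

By the Laurent phenomenon, $\mathcal A(Q)\subset\mathbb Z[\mathbf c^{\pm1}]$ for every cluster $\mathbf c$. A non-zero $f\in\mathcal A(Q)$ is \emph{positive} if $f\in\mathbb Z_{\ge0}[\mathbf c^{\pm1}]$ for every cluster $\mathbf c$. Sums and products of positive elements are positive. A $\mathbb Z$-basis $\mathcal B$ of $\mathcal A(Q)$ is \emph{canonically positive} if the positive elements are exactly the non-zero $\mathbb Z_{\ge0}$-linear combinations of elements of $\mathcal B$.

Such a basis is determined by the semiring of positive elements. Call a positive element \emph{indecomposable} if it is not a sum of two positive elements. A non-negative combination of elements of a canonically positive basis $\mathcal B$ is indecomposable exactly when its coefficients add up to $1$, so $\mathcal B$ is the set of indecomposable positive elements; in particular it is unique if it exists. A cluster monomial is a single monomial with coefficient $1$ in its own cluster, so a positive cluster monomial is indecomposable and must belong to $\mathcal B$. The question is which other elements are needed.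

\subsection{The candidate in affine type}
Representations of $Q$ over $\mathbb C$ are identified with $\mathbb CQ$-modules. Let $S_i$ and $P_i$ be the simple and the indecomposable projective module at $i$, and let
\[
\langle\alpha,\beta\rangle=\sum_{i}\alpha_i\beta_i-\sum_{i\to j}\alpha_i\beta_j
\]
be the Euler form on $\mathbb Z^\ell$; we write modules in place of their dimension vectors in it. Note that $b_{ij}=\langle S_i,S_j\rangle-\langle S_j,S_i\rangle$. The \emph{Caldero--Chapoton map} attaches a Laurent polynomial to every object of the cluster category $\mathcal C_Q$ (recalled in Section~\ref{sec:background}), whose indecomposable objects are the indecomposable modules and the shifted projectives $\Sigma P_i$. It is given by $X_{M\oplus N}=X_MX_N$, $X_{\Sigma P_i}=u_i$ and, for a module $M$,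
\begin{equation}\label{eq:CC}
X_M=\sum_e\chi(\operatorname{Gr}_e(M))\prod_{i\in Q_0}u_i^{-\langle e,S_i\rangle-\langle S_i,\underline{\dim}M-e\rangle},
\end{equation}
where $\operatorname{Gr}_e(M)$ is the projective variety of subrepresentations of dimension vector $e$ and $\chi$ is the Euler characteristic. The cluster monomials are the $X_K$ with $K$ rigid.

From now on $Q$ is \emph{affine}: connected, without oriented cycles, with underlying graph an extended Dynkin diagram. Let $\delta$ be the positive minimal imaginary root. The most economical non-rigid modules are the quasi-simple modules $M$ of the homogeneous tubes. They have dimension vector $\delta$, and $X_\delta:=X_M$ does not depend on the choice of $M$. Let $F_n$ be the normalized Chebyshev polynomials of the first kind: $F_1(x)=x$, $F_2(x)=x^2-2$, $F_{n+1}=xF_n-F_{n-1}$; equivalently, $F_n(t+t^{-1})=t^n+t^{-n}$. Put $b_{n,R}=F_n(X_\delta)X_R$ and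
\[
\mathcal B(Q)=\mathcal M(Q)\sqcup\{\,b_{n,R}\mid n\ge1,\ R\text{ a regular rigid }\mathbb CQ\text{-module}\,\}.
\]
Two facts are known. For every affine quiver, $\mathcal B(Q)$ is a $\mathbb Z$-basis of $\mathcal A(Q)$; we use this fact. For the types $\tilde{\mathbb A}_{1,1}$ (Sherman--Zelevinsky) and $\tilde{\mathbb A}_{2,1}$ (Cerulli), $\mathcal B(Q)$ is the canonically positive basis. The problem, posed in Dupont's paper \cite{Dupont}, is to decide whether $\mathcal B(Q)$ is the canonically positive basis of $\mathcal A(Q)$ for every affine quiver $Q$. The answer is yes.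

\begin{theorem}\label{thm:main}
Let $Q$ be an affine quiver. Every element of $\mathcal B(Q)$ is positive, and if $f=\sum_{b\in\mathcal B(Q)}c_b\,b$ is positive, then all $c_b\ge0$. Hence $\mathcal B(Q)$ is the canonically positive basis of $\mathcal A(Q)$.
\end{theorem}

The proof gives more. Let $\mathcal A_{\mathrm{prin}}$ be the cluster algebra with principal coefficients $y_1,\dots,y_\ell$, let $\vartheta_g$ ($g\in\mathbb Z^\ell$) be its theta functions in the sense of Gross, Hacking, Keel and Kontsevich \cite{GHKK}, and call the cone spanned by the $g$-vectors of the variables of a cluster a \emph{cluster $g$-cone}. These notions are recalled in Section~\ref{sec:theta}. The modules $U_m$ and the clusters $T_m$ are constructed in Section~\ref{sec:Tm}.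

\begin{theorem}\label{thm:more}
Let $Q$ be an affine quiver.
\begin{enumerate}
\item[(a)] Let $f=\sum c_b\,b\in\mathcal A(Q)$. Each $c_b$ is an individual Laurent coefficient of $f$ in an explicit cluster: if $b$ is a monomial in the variables of a cluster, it is the coefficient of $b$ in that cluster, and if $b=b_{n,R}$, it is the coefficient of $(X_{U_{m+1}}/X_{U_m})^nX_R$ in the cluster $T_m$ for all large $m$.
\item[(b)] For $g\in\mathbb Z^{\ell}$ the theta function $\vartheta_g$ specializes at $y=1$ to an element of $\mathcal B(Q)$, and $g\mapsto\vartheta_g|_{y=1}$ is a bijection $\mathbb Z^{\ell}\to\mathcal B(Q)$. The lattice points lying in no cluster $g$-cone are exactly the vectors $(-\langle S_i,n\delta+\underline{\dim}R\rangle)_i$ with $n\ge1$ and $R$ regular rigid.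
\item[(c)] The structure constants of $\mathcal B(Q)$ are non-negative.
\item[(d)] The set $\{y^h\vartheta_g\mid g,h\in\mathbb Z^\ell\}$ is a $\mathbb Z$-basis of $\mathcal A_{\mathrm{prin}}$, and an element of $\mathcal A_{\mathrm{prin}}$ has non-negative Laurent coefficients in all clusters if and only if it is a non-negative combination of this basis.
\end{enumerate}
\end{theorem}

\subsection{The method}
Theorem~\ref{thm:main} has two halves, and part (a) of Theorem~\ref{thm:more} is the key to both. It gives the second half at once, since a Laurent coefficient of a positive element is non-negative. It is proved in Sections~\ref{sec:index}--\ref{sec:functionals} from Palu's formula for the expansion of $X_M$ in an arbitrary cluster. We never compute an Euler characteristic of a Grassmannian other than a point: we only find linear forms that are negative on all exponents of a given basis element and non-negative on the exponent we look for. This needs neither coefficients nor the invertibility of $B$, which fails for instance whenever $\ell$ is odd.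

For the first half, the minus signs in $F_n$ make a direct verification unpromising. Instead we take elements that are positive by construction, the theta functions, and compute their coordinates in the basis $\mathcal B(Q)$ by means of (a). Exactly one coordinate turns out to be non-zero, and it equals $1$ (Sections~\ref{sec:theta} and~\ref{sec:identify}).

\section{The Kronecker quiver}\label{sec:kronecker}

Let $Q$ be the quiver $1\rightrightarrows2$, of type $\tilde{\mathbb A}_{1,1}$. Mutation reverses the double arrow, so the cluster variables form a sequence $(x_m)_{m\in\mathbb Z}$ with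
\[
x_{-2}=u_2,\qquad x_{-1}=u_1,\qquad x_{m-1}x_{m+1}=x_m^2+1,
\]
and the clusters are the pairs $(x_m,x_{m+1})$. Here $\delta=(1,1)$, and the only regular rigid module is $0$. A module $M=(\mathbb C\rightrightarrows\mathbb C)$ with maps not both zero has one subrepresentation of each of the dimension vectors $(0,0)$, $(0,1)$, $(1,1)$, and \eqref{eq:CC} gives $X_\delta=u_1/u_2+1/(u_1u_2)+u_2/u_1$. This element has the same shape in every cluster. Indeed, $z_m=(x_m^2+x_{m+1}^2+1)/(x_mx_{m+1})$ satisfies $z_mx_m=x_{m+1}+x_{m-1}=z_{m-1}x_m$ by the exchange relation, so $z_m=z_{-2}=X_\delta$ for all $m$. In the cluster $(x_m,x_{m+1})$ we thus have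
\[
X_\delta=t+t^{-1}+s,\qquad t=x_{m+1}/x_m,\quad s=1/(x_mx_{m+1}).
\]

\emph{Why Chebyshev polynomials of the first kind.} The expansion of $X_\delta^2$ contains the constant $2$ in every cluster, and
\[
X_\delta^2-2=t^2+t^{-2}+2(t+t^{-1})s+s^2
\]
is still positive. So $X_\delta^2$ and $X_\delta^2-1$ are decomposable, $X_\delta^2-3$ is not positive, and $F_2(X_\delta)$ is the natural candidate. In general, $t$ has total degree $0$ and $s$ has degree $-2$, so
\begin{equation}\label{eq:kron}
F_n(X_\delta)=t^n+t^{-n}+(\text{terms of negative total degree}):
\end{equation}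
the polynomial $F_n$ removes everything from the top-degree part except the two extreme terms. That the lower terms remain non-negative is the result of cancellation; for example
\[
F_3(X_\delta)=t^3+t^{-3}+3(t^2+1+t^{-2})s+3(t+t^{-1})s^2+s^3 .
\]

\emph{Reading off coordinates.} Let $f=\sum c_b\,b$. To find the coordinate of $b=x_m^{r_1}x_{m+1}^{r_2}$, we look at the coefficient of this monomial in the cluster $(x_m,x_{m+1})$. By \eqref{eq:kron}, no $F_n(X_\delta)$ contains a monomial with non-negative exponents. The other cluster monomials do not contain one either, and the reason is visible in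
\[
x_{m-1}=\frac{x_m^2+1}{x_{m+1}},\qquad x_{m-2}=\frac{x_m^4+2x_m^2+1+x_{m+1}^2}{x_mx_{m+1}^2},\qquad x_{m+2}=\frac{x_{m+1}^2+1}{x_m}.
\]
Write $w=(w_1,w_2)$ for the exponent of $x_m^{w_1}x_{m+1}^{w_2}$. The form $w_2$ is negative on the exponents of $x_{m-1}$; the form $w_1+2w_2$ takes the values $-1,-3,-5,-1$ on the exponents $(3,-2),(1,-2),(-1,-2),(-1,0)$ of $x_{m-2}$; the form $w_1$ is negative on the exponents of $x_{m+2}$. In each case a linear form with non-negative coefficients is negative on all exponents. Lemma~\ref{lem:A} produces such a form in general.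

To find the coordinate of $F_n(X_\delta)$, formula \eqref{eq:kron} suggests the coefficient of $t^n$, whose exponent is $(-n,n)$. This separates the $F_k(X_\delta)$ from each other, but in a fixed cluster it does not separate them from the cluster monomials:
\[
x_{m+2}^2=\frac{x_{m+1}^4+2x_{m+1}^2+1}{x_m^2}\quad\text{contains }2t^2 .
\]
The forms $w_2$ and $w_1+2w_2$, which belong to variables that come before $x_m$, are positive at $(-n,n)$; the form $w_1$, which belongs to a variable that comes after $x_{m+1}$, is not. Since $f$ involves finitely many cluster variables, we can take $m$ so large that all of them come before $x_m$. This is why Theorem~\ref{thm:more}(a) uses a sequence of clusters; Lemma~\ref{lem:C} is the general form of this observation.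

\emph{The picture of $g$-vectors.} For a module $M$ put $g(M)=(-\langle S_i,M\rangle)_i$, the exponent of the term $e=0$ in \eqref{eq:CC}, and put $g(\Sigma P_i)=e_i$, the $i$-th standard basis vector. For the Kronecker quiver $g(\alpha_1,\alpha_2)=(2\alpha_2-\alpha_1,-\alpha_2)$ on dimension vectors. The indecomposable rigid modules have dimension vectors $(m,m+1)$ (the preprojectives $U_m$) and $(k+1,k)$ (the preinjectives), with $g$-vectors $(m+2,-m-1)$ and $(k-1,-k)$. The cones spanned by consecutive $g$-vectors cover the plane except for the open ray through $g(\delta)=(1,-1)$; see Figure~\ref{fig:fan}. The exponent of $t^n$ in the cluster $(X_{U_m},X_{U_{m+1}})$ corresponds to the point $n(g(U_{m+1})-g(U_m))=ng(\delta)$, which is the same for all $m$. It lies in no cone, but the cones spanned by $g(U_m)$ and $g(U_{m+1})$ come arbitrarily close to it. This is what makes the functionals of Theorem~\ref{thm:more}(a) computable on theta functions.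

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!30] (0,0) -- (3,-2) -- (4,-3) -- cycle;
\draw[dashed] (0,0) -- (3.7,-3.7);
\foreach \a/\b in {0/1,1/0,2/-1,3/-2,4/-3,-1/0,0/-1,1/-2,2/-3,3/-4}
  \draw[->] (0,0) -- (\a,\b);
\foreach \n in {1,2,3} \fill (\n,-\n) circle (2pt);
\node[above] at (0,1) {$e_2$};
\node[right] at (1,0) {$e_1$};
\node[right] at (2,-0.9) {$g(U_0)$};
\node[right] at (3,-1.9) {$g(U_1)$};
\node[right] at (4,-3) {$g(U_2)$};
\node[left] at (-1,0) {$g(S_1)$};
\end{tikzpicture}
\caption{The $g$-vectors of the cluster variables for the Kronecker quiver $1\rightrightarrows2$. Consecutive vectors span the cluster $g$-cones; the cone of the cluster $(X_{U_1},X_{U_2})$ is shaded. The cones accumulate at the dashed ray through $g(\delta)=(1,-1)$, whose lattice points $ng(\delta)$, $n\ge1$, lie in no cone and correspond to the elements $F_n(X_\delta)$.}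
\label{fig:fan}
\end{figure}

\section{Modules and the cluster category}\label{sec:background}

Throughout, $a\cdot b$ is the standard dot product on $\mathbb Z^\ell$, $|a|=\sum_ia_i$, $D$ is the duality of $\mathbb C$-vector spaces, and $\operatorname{add}X$ is the class of direct sums of direct summands of $X$.

\subsection{Modules over an affine quiver}
We recall the structure of $\operatorname{mod}\mathbb CQ$ (Dlab--Ringel; Ringel \cite{Ringel}). Let $\tau$ be the Auslander--Reiten translation. A module $X$ is \emph{rigid} if $\operatorname{Ext}^1(X,X)=0$.
\begin{enumerate}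
\item[(M1)] $\langle X,Y\rangle=\dim\operatorname{Hom}(X,Y)-\dim\operatorname{Ext}^1(X,Y)$ and $\operatorname{Ext}^1(X,Y)\cong D\operatorname{Hom}(Y,\tau X)$. We have $\langle\alpha,\alpha\rangle\ge0$ with equality if and only if $\alpha\in\mathbb Z\delta$; all $\delta_i$ are positive; and $\langle\alpha,\delta\rangle=-\langle\delta,\alpha\rangle$.
\item[(M2)] An indecomposable module $X$ is preprojective (of the form $\tau^{-s}P_i$), regular, or preinjective (of the form $\tau^sI_i$ with $I_i$ injective) according as $\langle\delta,X\rangle$ is negative, zero or positive. There are no non-zero maps from regular to preprojective, from preinjective to regular, or from preinjective to preprojective modules. A preprojective module receives non-zero maps from only finitely many indecomposables.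
\item[(M3)] There is $\kappa\ge1$ such that $\underline{\dim}\tau^{-\kappa}Z-\underline{\dim}Z\in\mathbb Z_{>0}\delta$ for $Z$ indecomposable preprojective and $\underline{\dim}\tau^{\kappa}Z-\underline{\dim}Z\in\mathbb Z_{>0}\delta$ for $Z$ indecomposable preinjective.
\item[(M4)] The regular modules form a direct sum of $\tau$-stable, extension-closed subcategories, the \emph{tubes}, with no $\operatorname{Hom}$ and no $\operatorname{Ext}^1$ between different tubes. A tube of rank $r$ is equivalent to the category of nilpotent representations of the cyclic quiver with $r$ vertices. Its $r$ simple objects, the \emph{quasi-simples}, have dimension vectors with sum $\delta$; an indecomposable of length $s$ in the tube (its \emph{quasi-length}) has cyclically consecutive composition factors, hence dimension vector $\ge\lfloor s/r\rfloor\delta$, and equal to $s\delta$ if $r=1$. Tubes of rank $1$ are \emph{homogeneous}, and there are infinitely many of them. The finitely many others are \emph{exceptional}, and $\sum(r-1)=\ell-2$ over them.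
\item[(M5)] For any finite quiver and dimension vector $\alpha$, the group $GL_\alpha=\prod GL_{\alpha_i}$ acts on the affine space $\operatorname{Rep}(\alpha)$ of dimension $\dim GL_\alpha-\langle\alpha,\alpha\rangle$. Orbits are isomorphism classes, the stabilizer of $X$ is $\operatorname{Aut}X$, open in $\operatorname{End}X$, and the orbit of $X$ is open and dense if and only if $X$ is rigid. So rigid modules with the same dimension vector are isomorphic.
\end{enumerate}
Let $\mathcal H$ be the infinite set of isomorphism classes of homogeneous quasi-simples. For $M\in\mathcal H$ we have $\underline{\dim}M=\delta$, $\tau M\cong M$, $\operatorname{End}M=\mathbb C$ and $\dim\operatorname{Ext}^1(M,M)=1$.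

\begin{lemma}\label{lem:V}
A regular rigid module $R$ lies in the exceptional tubes, has at most $\ell-2$ non-isomorphic indecomposable summands, and lies in $\operatorname{add}V$ for a regular rigid module $V=V_1\oplus\dots\oplus V_{\ell-2}$ with pairwise non-isomorphic indecomposable $V_i$.
\end{lemma}

We call such a $V$ \emph{maximal}.

\begin{proof}
Consider the part $R'$ of $R$ in a tube of rank $r$ as a rigid nilpotent representation of the cyclic quiver. If it were non-zero at every vertex, the nilpotent representations would form a proper closed subset of the representation space, which cannot contain the dense orbit of $R'$. So $R'$ vanishes at some vertex. Thus $R'=0$ if $r=1$, and otherwise $R'$ is a rigid representation of a quiver of type $\mathbb A_{r-1}$; it has at most $r-1$ non-isomorphic summands and can be completed to a tilting module with exactly $r-1$ summands. Sum over the tubes and use (M4).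
\end{proof}

\subsection{The cluster category}
The cluster category of Buan, Marsh, Reineke, Reiten and Todorov is the orbit category $\mathcal C=\mathcal C_Q=D^b(\operatorname{mod}\mathbb CQ)/\tau^{-1}[1]$. We write $\mathcal C(X,Y)$ for its morphism spaces.
\begin{enumerate}
\item[(C1)] $\mathcal C$ is a Krull--Schmidt triangulated category with suspension $\Sigma=\tau$; short exact sequences of modules give triangles, and $\operatorname{Hom}(X,Y)\subset\mathcal C(X,Y)$ for modules. It is $2$-Calabi--Yau: $\mathcal C(X,Y)\cong D\mathcal C(Y,\Sigma^2X)$ naturally; in particular $\mathcal C(X,\Sigma Y)\cong D\mathcal C(Y,\Sigma X)$.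
\item[(C2)] The indecomposables are the indecomposable modules and the $\Sigma P_i$. The non-regular ones are exactly the $\tau^a\Sigma P_j$, $a\in\mathbb Z$, and $\Sigma^2P_j\cong I_j$. For modules, $\mathcal C(X,\Sigma Y)=\operatorname{Ext}^1(X,Y)\oplus D\operatorname{Ext}^1(Y,X)$ and $\dim\mathcal C(P_i,X)=(\underline{\dim}X)_i$.
\item[(C3)] An object $K$ is \emph{rigid} if $\mathcal C(K,\Sigma K)=0$. A \emph{cluster-tilting object} is a rigid object $T=T_1\oplus\dots\oplus T_\ell$ with $\ell$ pairwise non-isomorphic indecomposable summands; then $\mathcal C(T,\Sigma X)=0$ if and only if $X\in\operatorname{add}T$. Every rigid object lies in some $\operatorname{add}T$. The object $T/T_k$ has exactly two complements $T_k$, $T_k^*$; the space $\mathcal C(T_k,\Sigma T_k^*)$ is one-dimensional and the middle terms of the two non-split triangles lie in $\operatorname{add}(T/T_k)$. Any two cluster-tilting objects are connected by a sequence of such mutations.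
\item[(C4)] Clusters correspond to cluster-tilting objects through $x_i=X_{T_i}$, compatibly with mutation, and the cluster monomials are the $X_K$ with $K$ rigid.
\end{enumerate}
The \emph{$T$-expansion} of $f\in\mathcal A(Q)$ is its expression as a Laurent polynomial in $x_i=X_{T_i}$. If $X$ and $Y$ are modules in different tubes, then so are $X$ and $\tau^{a-1}Y$, and (C2) and (M4) give
\begin{equation}\label{eq:orth}
\mathcal C(X,\Sigma^aY)=0\qquad\text{for all }a\in\mathbb Z.
\end{equation}
We use \eqref{eq:orth} for two different members of $\mathcal H$, and for a member of $\mathcal H$ and a regular rigid module. Note also that $\Sigma M\cong M$ in $\mathcal C$ for $M\in\mathcal H$.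

\section{Indices, Palu's formula and exponents of rigid objects}\label{sec:index}

Fix a cluster-tilting object $T$ and identify $\mathbb Z^\ell$ with the lattice with basis $[T_1],\dots,[T_\ell]$. We need the $T$-expansion of $X_K$, and for this we replace $\mathbb CQ$ by $J=\operatorname{End}_{\mathcal C}(T)$. Let $H=\mathcal C(T,-):\mathcal C\to\operatorname{mod}J$. For an object $T'$ let $(T')$ be the ideal of maps that factor through $\operatorname{add}T'$. By Buan--Marsh--Reiten and Keller--Reiten, $H$ induces an equivalence $\mathcal C/(\Sigma T)\simeq\operatorname{mod}J$. Thus $\operatorname{Hom}_J(HX,HY)=\mathcal C(X,Y)/(\Sigma T)$, and every $J$-module is of the form $H\Sigma Y$. We write $\hom=\dim\operatorname{Hom}_J$ and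
\[
d_A=\underline{\dim}\,H\Sigma A=(\dim\mathcal C(T_i,\Sigma A))_i\in\mathbb Z_{\ge0}^\ell ,
\]
the vector that measures how far $A$ is from being compatible with the summands of $T$. By (C3), $d_A=0$ if and only if $A\in\operatorname{add}T$.

Every $A\in\mathcal C$ fits into a triangle $T^A_1\to T^A_0\to A\to\Sigma T^A_1$ with $T_0^A,T_1^A\in\operatorname{add}T$: choose $T_0^A\to A$ such that $HT_0^A\to HA$ is onto; then $H\Sigma T_1^A$ embeds into $H\Sigma T_0^A=0$. The \emph{index} of $A$ is $\operatorname{ind}A=[T^A_0]-[T^A_1]\in\mathbb Z^\ell$. All our estimates on exponents come from one identity, which expresses the pairing of an index with a dimension vector as a difference of two $\operatorname{Hom}$-dimensions. Applied to simple modules $L$, it also shows that the index does not depend on the triangle.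

\begin{lemma}\label{lem:I}
For $A\in\mathcal C$ and $L\in\operatorname{mod}J$,
\begin{equation}\label{eq:I}
\underline{\dim}L\cdot\operatorname{ind}A=\hom(HA,L)-\hom(L,H\Sigma A).
\end{equation}
Moreover, for $Y,Z\in\mathcal C$,
\begin{equation}\label{eq:half}
\dim(T)(Z,\Sigma Y)+\dim(T)(Y,\Sigma Z)=\dim\mathcal C(Z,\Sigma Y).
\end{equation}
\end{lemma}

\begin{proof}
Let $L=H\Sigma Y$, write $T_0,T_1$ for $T^A_0,T^A_1$ in this proof, and consider the exact sequence
\[
\mathcal C(\Sigma T_1,\Sigma Y)\to\mathcal C(A,\Sigma Y)\to\mathcal C(T_0,\Sigma Y)\xrightarrow{\ \pi\ }\mathcal C(T_1,\Sigma Y)\xrightarrow{\ \rho\ }\mathcal C(\Sigma^{-1}A,\Sigma Y).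
\]
The left side of \eqref{eq:I} is $\dim\mathcal C(T_0,\Sigma Y)-\dim\mathcal C(T_1,\Sigma Y)=\dim\ker\pi-\dim\operatorname{coker}\pi$.

A map $A\to\Sigma T'$ with $T'\in\operatorname{add}T$ vanishes on $T_0$ by rigidity, so it factors through $A\to\Sigma T_1$. Hence the image of the first map is $(\Sigma T)(A,\Sigma Y)$, and $\ker\pi\cong\mathcal C(A,\Sigma Y)/(\Sigma T)=\operatorname{Hom}_J(HA,L)$.

The dimension of $\operatorname{coker}\pi$ is the rank of $\rho$. By (C1), $\rho$ is dual to $\mathcal C(\Sigma Y,\Sigma A)\to\mathcal C(\Sigma Y,\Sigma^2T_1)$, whose kernel consists of the maps that factor through $\Sigma T_0\to\Sigma A$. This kernel is $(\Sigma T)(\Sigma Y,\Sigma A)$, because every composite $\Sigma T'\to\Sigma A\to\Sigma^2T_1$ is zero. So the rank of $\rho$ is $\dim\mathcal C(\Sigma Y,\Sigma A)/(\Sigma T)=\hom(L,H\Sigma A)$, which proves \eqref{eq:I}.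

On the other hand, a map $\Sigma^{-1}A\to T'$ vanishes on $\Sigma^{-1}T_0$, so it factors through $\Sigma^{-1}A\to T_1$, and the image of $\rho$ is $(T)(\Sigma^{-1}A,\Sigma Y)$. For $A=\Sigma Z$ the two descriptions of the rank give $\dim(T)(Z,\Sigma Y)=\dim\mathcal C(\Sigma Y,\Sigma^2Z)/(\Sigma T)=\dim\mathcal C(Y,\Sigma Z)/(T)$, which is \eqref{eq:half} by (C1).
\end{proof}

The role of the matrix $-B$ in the cluster $T$ is played by the following map, due to Palu. Only its antisymmetry will be used.

\begin{lemma}\label{lem:iota}
There is a unique linear map $\iota:\mathbb Z^\ell\to\mathbb Z^\ell$ with $\iota(d_Z)=\operatorname{ind}Z+\operatorname{ind}\Sigma Z$ for all $Z\in\mathcal C$, and $\iota(e)\cdot e'=-\iota(e')\cdot e$ for all $e,e'$.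
\end{lemma}

\begin{proof}
Put $\omega(Z,Y)=(\operatorname{ind}Z+\operatorname{ind}\Sigma Z)\cdot d_Y$. By \eqref{eq:I},
\[
\omega(Z,Y)=\hom(HZ,H\Sigma Y)-\hom(H\Sigma Y,H\Sigma Z)+\hom(H\Sigma Z,H\Sigma Y)-\hom(H\Sigma Y,H\Sigma^2Z).
\]
The two middle terms cancel in $\omega(Z,Y)+\omega(Y,Z)$. With $c=\dim\mathcal C(Z,\Sigma Y)=\dim\mathcal C(Y,\Sigma Z)$, the first term is $c-\dim(\Sigma T)(Z,\Sigma Y)$ and the last is $-c+\dim(T)(Y,\Sigma Z)$. Hence
\[
\omega(Z,Y)+\omega(Y,Z)=\bigl[\dim(T)(Y,\Sigma Z)+\dim(T)(Z,\Sigma Y)\bigr]-\bigl[\dim(\Sigma T)(Z,\Sigma Y)+\dim(\Sigma T)(Y,\Sigma Z)\bigr],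
\]
and both brackets equal $c$ by \eqref{eq:half}, applied to the cluster-tilting objects $T$ and $\Sigma T$. So $\omega$ is antisymmetric. As $\omega(Y,Z)$ depends on $Z$ only through $d_Z$, so does $\omega(Z,Y)$. The vectors $d_Y$ run through all of $\mathbb Z^\ell_{\ge0}$ (take semisimple modules), so $\operatorname{ind}Z+\operatorname{ind}\Sigma Z$ is a function of $d_Z\in\mathbb Z_{\ge0}^\ell$. This function is additive, hence extends uniquely to a linear map.
\end{proof}

\begin{theorem}[Palu \cite{Palu}; in this form Plamondon \cite{Plamondon}]\label{thm:palu}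
The assignment
\begin{equation}\label{eq:palu}
A\mapsto X^T_A=\sum_e\chi(\operatorname{Gr}_e(H\Sigma A))\,x^{\operatorname{ind}A-\iota(e)}
\end{equation}
is a cluster character: $X^T_{T_i}=x_i$; $X^T_{A\oplus A'}=X^T_AX^T_{A'}$; and if $\dim\mathcal C(A,\Sigma A')=1$, then $X^T_AX^T_{A'}=X^T_C+X^T_{C'}$, where $C,C'$ are the middle terms of the non-split triangles $A'\to C\to A\to\Sigma A'$ and $A\to C'\to A'\to\Sigma A$.
\end{theorem}

The Caldero--Chapoton map is the case $T=\Sigma\mathbb CQ$. Indeed, then $H\Sigma M=M$ for a module $M$. An injective resolution $0\to M\to I^0\to I^1\to0$ gives a triangle $\Sigma^{-1}I^0\to\Sigma^{-1}I^1\to M\to I^0$ with $\Sigma^{-1}I_i=\Sigma P_i$, so $(\operatorname{ind}M)_i=-\langle S_i,M\rangle$; a shifted projective resolution gives $(\operatorname{ind}\Sigma M)_i=\langle M,S_i\rangle$. Hence $\iota(e)_i=\langle e,S_i\rangle-\langle S_i,e\rangle$, that is, $\iota=-B$, and \eqref{eq:palu} becomes \eqref{eq:CC}.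

For arbitrary $T$, substitute $x_i=X_{T_i}$ in \eqref{eq:palu}. The result and the Caldero--Chapoton map are two cluster characters that agree on the summands of $T$. By (C3), if they agree on the summands of a cluster-tilting object, the multiplication formula forces them to agree on the new summand of each mutation. Hence \eqref{eq:palu} is the $T$-expansion of $X_K$ for every rigid $K$; for $K\in\mathcal H$ this is shown in Lemma~\ref{lem:Tm}. We call $w\in\mathbb Z^\ell$ an \emph{exponent} of $X_A$ if $w=\operatorname{ind}A-\iota(\underline{\dim}L)$ for some submodule $L\subset H\Sigma A$. Every monomial that occurs in \eqref{eq:palu} is $x^w$ for an exponent $w$.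

The linear forms of Section~\ref{sec:kronecker} are the vectors $d_K$. For instance, for the Kronecker quiver, $T=U_m\oplus U_{m+1}$ and $K=U_{m-2}$, the vector $d_K=(-\langle U_m,U_{m-2}\rangle,-\langle U_{m+1},U_{m-2}\rangle)$ equals $(1,2)$.

\begin{lemma}\label{lem:A}
Let $K$ be rigid and $K\notin\operatorname{add}T$. Every exponent $w$ of $X_K$ satisfies $d_K\cdot w<0$.
\end{lemma}

\begin{proof}
Let $N=H\Sigma K\ne0$, $L\subset N$, $e=\underline{\dim}L$ and $w=\operatorname{ind}K-\iota(e)$. By antisymmetry,
\[
d_K\cdot w=d_K\cdot\operatorname{ind}K+e\cdot\iota(d_K)=d_K\cdot\operatorname{ind}K+e\cdot\operatorname{ind}K+e\cdot\operatorname{ind}\Sigma K .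
\]
Rigidity enters here: $\operatorname{Hom}_J(HK,N)$ is a quotient of $\mathcal C(K,\Sigma K)=0$, and therefore also $\hom(HK,L)=0$. Evaluating the three terms by \eqref{eq:I} gives
\[
d_K\cdot w=-\hom(N,N)-\hom(L,N)+\hom(N,L)-\hom(L,H\Sigma^2K).
\]
Since $\hom(N,L)\le\hom(N,N)$, this is at most $-\hom(L,N)<0$ if $L\ne0$. If $L=0$ it equals $-\hom(N,N)<0$.
\end{proof}

\section{Clusters that approach the imaginary direction}\label{sec:Tm}

To isolate $b_{n,R}$ we need clusters that contain the summands of $R$ and in which $X_\delta$ looks as it does for the Kronecker quiver. Fix a maximal regular rigid module $V$. It leaves room for two more summands, and these are found in the perpendicular category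
\[
V^\perp=\{X\in\operatorname{mod}\mathbb CQ:\operatorname{Hom}(V,X)=\operatorname{Ext}^1(V,X)=0\}.
\]
By Geigle--Lenzing and Schofield, $V^\perp$ is an exact, extension-closed full subcategory of $\operatorname{mod}\mathbb CQ$, equivalent to the module category of a hereditary algebra with $\ell-(\ell-2)=2$ simples, that is, of a quiver with two vertices and $a$ parallel arrows. It contains $\mathcal H$ by (M4). The Euler forms agree, since $\operatorname{Hom}$ and $\operatorname{Ext}^1$ do. So $\xi_1^2+\xi_2^2-a\xi_1\xi_2$ is non-negative on dimension vectors, which gives $a\le2$, and it vanishes on the class of $M\in\mathcal H$, which gives $a=2$: the category $V^\perp$ is the category of Kronecker modules. The class of $M$ is isotropic, hence $c(1,1)$ with $c\ge1$. A Kronecker module of class $(1,1)$ has, as a $\mathbb CQ$-module, a dimension vector in $\mathbb Z_{>0}\delta$ by (M1). As $\underline{\dim}M=\delta$, we get $c=1$, and $(1,1)$ corresponds to $\delta$. Let $U_m\in V^\perp$ ($m\ge0$) be the indecomposable preprojective Kronecker module of class $(m,m+1)$.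

\begin{lemma}\label{lem:kron}
\begin{enumerate}
\item[(1)] $\underline{\dim}U_m=\underline{\dim}U_0+m\delta$, $\langle\delta,U_m\rangle=-1$, and $U_m\oplus U_{m+1}$ is rigid.
\item[(2)] For $M\in\mathcal H$: $\dim\operatorname{Hom}(U_m,M)=\dim\operatorname{Ext}^1(M,U_m)=1$, $\operatorname{Ext}^1(U_m,M)=0$, and for $m\ge1$ a non-zero map $U_m\to M$ is surjective with kernel $U_{m-1}$.
\item[(3)] $\dim\operatorname{Hom}(U_0,U_1)=2$. The non-zero maps $\psi:U_0\to U_1$ are injective, their cokernels for $[\psi]\in\mathbb P^1$ are pairwise non-isomorphic, and all but finitely many of them lie in $\mathcal H$.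
\end{enumerate}
\end{lemma}

\begin{proof}
We work with Kronecker modules. (1) We have $\langle(1,1),(m,m+1)\rangle=m+(m+1)-2(m+1)=-1$, and consecutive preprojective Kronecker modules form a tilting module.

(2) The module $M$ is regular as a Kronecker module, so $\operatorname{Hom}(M,U_m)=0$ and $\operatorname{Ext}^1(U_m,M)=0$ by (M1) and (M2); the dimensions follow from $\langle U_m,\delta\rangle=1=-\langle\delta,U_m\rangle$. The only proper non-zero submodule of $M$ is the simple projective $U_0$, and a surjection $U_m\to U_0$ would split, which is impossible for $m\ge1$. So a non-zero map $U_m\to M$ is onto. Its kernel is a submodule of a preprojective module, hence a direct sum of modules $U_j$, and it has class $(m-1,m)$; so it is $U_{m-1}$.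

(3) The module $U_0$ is simple projective, and a map $\psi$ is a vector in the two-dimensional space of $U_1$ at the sink, which has the two arrows as a basis. The cokernel is $\mathbb C\rightrightarrows\mathbb C$, with the arrows acting by the values on this basis of a non-zero linear form that vanishes on $\psi$; these modules are indecomposable and pairwise non-isomorphic. As a $\mathbb CQ$-module such a cokernel is indecomposable of dimension vector $\delta$, hence regular by (M2). If it lies in a homogeneous tube it is quasi-simple, and the exceptional tubes contain only finitely many indecomposables of dimension vector $\delta$ by (M4).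
\end{proof}

\begin{lemma}\label{lem:Tm}
\begin{enumerate}
\item[(1)] Each $U_m$ is a preprojective $\mathbb CQ$-module, and $T_m=U_m\oplus U_{m+1}\oplus V$ is cluster-tilting.
\item[(2)] For every cluster-tilting $T$ and $M\in\mathcal H$, formula \eqref{eq:palu} is the $T$-expansion of $X_M=X_\delta$.
\item[(3)] With respect to $T_m$, every $M\in\mathcal H$ has index $\gamma_m:=[U_{m+1}]-[U_m]$ and $d_M=[U_m]+[U_{m+1}]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The first claim follows from $\langle\delta,U_m\rangle<0$. We have $\operatorname{Ext}^1(V,U_m)=0$ because $U_m\in V^\perp$, and $\operatorname{Ext}^1(U_m,V)=D\operatorname{Hom}(V,\tau U_m)=0$ by (M2). So $T_m$ is rigid with $\ell$ non-isomorphic summands.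

(2) Let $m\ge1$. By (C2) and Lemma~\ref{lem:kron}(2), $\mathcal C(M,\Sigma U_m)$ is one-dimensional. One non-split triangle is $U_m\to U_{m+1}\to M\to\Sigma U_m$. The other comes from the exact sequence $0\to U_{m-1}\to U_m\to\tau M\to0$: since $\tau M=\Sigma M$ in $\mathcal C$, rotation gives $M\to U_{m-1}\to U_m\to\Sigma M$, with non-zero last map. So every cluster character $X'$ satisfies $X'_MX'_{U_m}=X'_{U_{m+1}}+X'_{U_{m-1}}$. The two cluster characters in question agree on the rigid objects $U_{m-1},U_m,U_{m+1}$, hence on $M$.

(3) The index is read off from the triangle $U_m\to U_{m+1}\to M\to\Sigma U_m$. The entries of $d_M$ at $U_m$ and $U_{m+1}$ are $1$ by (C2) and Lemma~\ref{lem:kron}(2), and the entries at the $V_i$ vanish by \eqref{eq:orth}.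
\end{proof}

\section{The element $X_\delta$ in an arbitrary cluster}\label{sec:delta}

We need the analogue of \eqref{eq:kron} in every cluster, not only in the $T_m$, because the $b_{n,R}$ must be shown to be invisible to the functionals of all cluster monomials. The first task is to find the right grading. Fix $T$ and let $v=d_M$ for $M\in\mathcal H$. If $T_i$ is regular, then $v_i=0$ by \eqref{eq:orth}. If $T_i=\tau^a\Sigma P_j$, then $\mathcal C(T_i,\Sigma M)\cong\mathcal C(P_j,\tau^{-a}M)$, so $v_i=\delta_j>0$. Thus $v$ does not depend on $M$, it vanishes exactly at the regular summands of $T$, and it has at least two non-zero entries by Lemma~\ref{lem:V}. The same computation gives $d_Y=sv$ for an indecomposable $Y$ of quasi-length $s$ in a homogeneous tube. The \emph{$v$-degree} of $x^w$ is $v\cdot w$. Write $N_M=H\Sigma M\cong HM$.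

\begin{lemma}\label{lem:B}
There is $\gamma\in\mathbb Z^\ell$ such that:
\begin{enumerate}
\item[(1)] $X_\delta=x^\gamma+x^{-\gamma}+(\text{terms of }v\text{-degree}<0)$;
\item[(2)] $v\cdot\gamma=0$, $\gamma\ne0$, and $\gamma_i=0$ whenever $v_i=0$;
\item[(3)] for $R$ regular rigid, $d_R\cdot\gamma=0$ and every exponent $w$ of $X_R$ has $v\cdot w\le0$.
\end{enumerate}
For $T=T_m$ one has $\gamma=\gamma_m$.
\end{lemma}

The vector $\gamma$ will be the index of a homogeneous module $M$, and the term of \eqref{eq:palu} given by a submodule of class $e$ has $v$-degree $2e\cdot\gamma$. So (1) is a stability statement: $e\cdot\gamma<0$ for all proper non-zero submodules of $N_M$. Since $M$ is not rigid, the argument of Lemma~\ref{lem:A} is not available. Its substitute is to compare $M$ with other members $M'$ of the family $\mathcal H$, which have no morphisms to $M$. One $M'$ gives the weak inequality; infinitely many give the strict one.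

\begin{proof}
\emph{The vector $\gamma$.} Let $\Sigma_i$ be the simple $J$-module at $i$. By \eqref{eq:I}, $(\operatorname{ind}M)_i=\hom(N_M,\Sigma_i)-\hom(\Sigma_i,N_M)$, and both terms lie between $0$ and $v_i$. So $|(\operatorname{ind}M)_i|\le v_i$, only finitely many indices occur, and there is an infinite subset $\mathcal H_0\subset\mathcal H$ of modules with a common index $\gamma$; moreover $\gamma_i=0$ if $v_i=0$. For $T=T_m$, $\gamma=\gamma_m$ by Lemma~\ref{lem:Tm}(3). For $M\in\mathcal H_0$ we have $\iota(v)=\operatorname{ind}M+\operatorname{ind}\Sigma M=2\gamma$, and antisymmetry gives $v\cdot\gamma=0$.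

\emph{The weak inequality.} Let $M\ne M'$ in $\mathcal H_0$ and $L\subset N_M$. By \eqref{eq:orth}, $\hom(N_{M'},L)\le\hom(N_{M'},N_M)=0$, so \eqref{eq:I} for $A=M'$ gives
\begin{equation}\label{eq:weak}
\underline{\dim}L\cdot\gamma=-\hom(L,N_{M'})\le0 .
\end{equation}

\emph{The strict inequality.} We claim that for all but finitely many $M\in\mathcal H_0$, $\underline{\dim}L\cdot\gamma<0$ for all $0\ne L\subsetneq N_M$. Suppose not. For infinitely many $M$ choose $0\ne L_M\subsetneq N_M$ of minimal dimension with $\underline{\dim}L_M\cdot\gamma=0$. If $L_M=L'\oplus L''$ with non-zero summands, then \eqref{eq:weak} forces $\underline{\dim}L'\cdot\gamma=0$, against minimality; so $L_M$ is indecomposable. Passing to an infinite subset, we may assume that all $L_M$ have the same dimension vector $e$, with $e\le v$ and $e\ne v$. They are pairwise non-isomorphic, because $\hom(L_M,N_{M'})=0$ by \eqref{eq:weak} while $0\ne L_{M'}\subset N_{M'}$. Write $L_M=H\Sigma Y_M$ with $Y_M$ indecomposable; the $Y_M$ are pairwise non-isomorphic.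

Take a non-regular summand $T_i=\tau^a\Sigma P_j$ and put $Z_M=\tau^{-a}Y_M$. Then $e_i=\dim\mathcal C(P_j,Z_M)$, so $Z_M$ is either a shifted projective or a module with $(\underline{\dim}Z_M)_j=e_i$. Outside the homogeneous tubes there are only finitely many such indecomposables: the preprojectives and preinjectives fall into finitely many $\tau^{\mp\kappa}$-orbits, along which the $j$-th coordinate of the dimension vector strictly increases by (M3), and in each of the finitely many exceptional tubes this coordinate tends to infinity with the quasi-length by (M4). Hence some $Z_M$, and with it $Y_M$, lies in a homogeneous tube, with quasi-length $s\ge1$. Then $e=d_{Y_M}=sv\ge v$, a contradiction.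

\emph{Parts (1) and (2).} Choose $M\in\mathcal H_0$ as in the claim. If $\gamma=0$, the claim says that $N_M$ has no proper non-zero submodule, although $v$ has two non-zero entries. So $\gamma\ne0$. In formula \eqref{eq:palu} for $X_\delta=X_M$, the term given by $e=\underline{\dim}L$ has $v$-degree $v\cdot(\gamma-\iota(e))=v\cdot\gamma+\iota(v)\cdot e=2e\cdot\gamma$. This is negative unless $L=0$ or $L=N_M$, which give $x^\gamma$ and $x^{\gamma-\iota(v)}=x^{-\gamma}$, each with coefficient $1$.

\emph{Part (3).} By \eqref{eq:orth} all four spaces of $J$-linear maps from $HR$ or $H\Sigma R$ to $N_M$ and back vanish. So \eqref{eq:I} gives $d_R\cdot\gamma=\hom(HM,H\Sigma R)-\hom(H\Sigma R,N_M)=0$ and $v\cdot\operatorname{ind}R=\hom(HR,N_M)-\hom(N_M,H\Sigma R)=0$. For $L\subset H\Sigma R$ of class $e$ we have $\hom(HM,L)\le\hom(HM,H\Sigma R)=0$, hence $e\cdot\gamma=-\hom(L,N_M)\le0$. The exponent $w=\operatorname{ind}R-\iota(e)$ has $v\cdot w=v\cdot\operatorname{ind}R+2\gamma\cdot e\le0$.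
\end{proof}

\begin{corollary}\label{cor:top}
For $k\ge1$ and $R'$ regular rigid, the $T$-expansion of $b_{k,R'}$ has the form
\begin{equation}\label{eq:top}
F_k(X_\delta)X_{R'}=(x^{k\gamma}+x^{-k\gamma})\,[X_{R'}]_0+(\text{terms of }v\text{-degree}<0),
\end{equation}
where $[X_{R'}]_0$ is the part of $X_{R'}$ of $v$-degree $0$.
\end{corollary}

\begin{proof}
All terms of $X_\delta$ and $X_{R'}$ have $v$-degree $\le0$, so taking the part of degree $0$ is multiplicative, and $F_k(x^\gamma+x^{-\gamma})=x^{k\gamma}+x^{-k\gamma}$.
\end{proof}

\begin{example}\label{ex:A21}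
Let $Q$ have arrows $1\to2$, $2\to3$, $1\to3$ (type $\tilde{\mathbb A}_{2,1}$), so $\delta=(1,1,1)$, and let $T=\Sigma\mathbb CQ$, so $v=(1,1,1)$. The module $M$ with all three maps equal to the identity has subrepresentations of dimension vectors $0$, $(0,0,1)$, $(0,1,1)$, $(1,1,1)$, and
\[
X_\delta=\frac{u_1}{u_3}+\frac1{u_2u_3}+\frac1{u_1u_2}+\frac{u_3}{u_1},\qquad\gamma=(1,0,-1).
\]
For the regular rigid module $R=S_2$ we have $X_R=(u_1+u_3)/u_2$, of $v$-degree $0$, and $d_R=(0,1,0)$ is orthogonal to $\gamma$. If the map $1\to2$ of $M$ is replaced by zero, the resulting indecomposable module $N$ of dimension vector $\delta$ has a further subrepresentation, of dimension vector $(1,0,1)$ orthogonal to $\gamma$, and $X_N=X_\delta+1$. So the strict inequality fails for $N$, which explains why $X_\delta$ is defined through homogeneous tubes.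
\end{example}

\section{Coordinates are Laurent coefficients}\label{sec:functionals}

The functional attached to $b_{n,R}$ is the coefficient of $x^{n\gamma_m+r}$ in the cluster $T_m$, where $x^r=X_R$. To exclude a cluster monomial $X_K$ by Lemma~\ref{lem:A} we need $d_K\cdot\gamma_m\ge0$, where $d_K$ is computed in $T_m$. This number is $\dim\mathcal C(U_{m+1},\Sigma K)-\dim\mathcal C(U_m,\Sigma K)$.

\begin{lemma}\label{lem:C}
Let $K\in\mathcal C$ be rigid. For all large $m$, $\dim\mathcal C(U_{m+1},\Sigma K)\ge\dim\mathcal C(U_m,\Sigma K)$.
\end{lemma}

\begin{proof}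
We may take $K$ indecomposable. For a module $K$ the dimension in question is $\dim\operatorname{Ext}^1(U_m,K)+\dim\operatorname{Ext}^1(K,U_m)$, and $\underline{\dim}U_{m+1}-\underline{\dim}U_m=\delta$.

If $K$ is preprojective, then for large $m$ we have $\operatorname{Hom}(U_m,K)=0$ and $\operatorname{Ext}^1(K,U_m)=D\operatorname{Hom}(U_m,\tau K)=0$ by the last statement of (M2). The dimension is $-\langle U_m,K\rangle$, with increment $-\langle\delta,K\rangle>0$. This is the only case in which $m$ must be large.

If $K$ is regular or preinjective, then $\operatorname{Hom}(K,U_m)=0$ and $\operatorname{Ext}^1(U_m,K)=D\operatorname{Hom}(K,\tau U_m)=0$. The dimension is $-\langle K,U_m\rangle$, with increment $-\langle K,\delta\rangle=\langle\delta,K\rangle\ge0$.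

If $K=\Sigma P_i$, then $\mathcal C(U_m,\Sigma^2P_i)\cong D\mathcal C(P_i,U_m)$, with increment $\delta_i>0$.
\end{proof}

\begin{proposition}\label{prop:functionals}
Let $b$ be given as $X_K$ with $K$ rigid, or as $b_{k,R'}$ with $k\ge1$ and $R'$ regular rigid.
\begin{enumerate}
\item[(1)] Let $T$ be cluster-tilting and $r\in\mathbb Z_{\ge0}^\ell$. The coefficient of $x^r$ in the $T$-expansion of $b$ is $1$ if $b=X_K$ with $K\cong\bigoplus T_i^{r_i}$, and $0$ in all other cases.
\item[(2)] Let $n\ge1$, let $R=\bigoplus V_i^{r_i}$ with $V$ maximal regular rigid, and $r=\sum r_i[V_i]$. For all large $m$ (depending on $b$), the coefficient of $x^{n\gamma_m+r}$ in the $T_m$-expansion of $b$ is $1$ if $b=b_{k,R'}$ with $k=n$ and $R'\cong R$, and $0$ in all other cases.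
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $b=X_K$. If $K\in\operatorname{add}T$, then $b$ is the monomial whose exponents are the multiplicities of the $T_i$ in $K$. Otherwise $d_K\cdot r\ge0$, so $r$ is not an exponent by Lemma~\ref{lem:A}.

Let $b=b_{k,R'}$ and suppose that $x^r$ occurs. Since $v\cdot r\ge0$, it occurs in the first summand of \eqref{eq:top}, so $r=\pm k\gamma+w'$ with $w'$ an exponent of $X_{R'}$. If $R'\notin\operatorname{add}T$, Lemmas~\ref{lem:B}(3) and~\ref{lem:A} give $d_{R'}\cdot r=d_{R'}\cdot w'<0$, which is impossible for $r\ge0$. If $R'\in\operatorname{add}T$, then $w'$ is supported on the regular summands, where $v_i=0$. By Lemma~\ref{lem:B}(2), $\pm k\gamma$ is non-zero, supported on $\{i:v_i>0\}$ and orthogonal to $v$, so it has a negative entry at some $i$ with $v_i>0$; then $r_i<0$, a contradiction.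

(2) Let $b=X_K$. If $K\in\operatorname{add}T_m$, then $b$ is a monomial with non-negative exponents, whereas $n\gamma_m+r$ has the entry $-n$ at $U_m$. Otherwise, for large $m$, Lemma~\ref{lem:C} gives $d_K\cdot(n\gamma_m+r)\ge0$, so $n\gamma_m+r$ is not an exponent by Lemma~\ref{lem:A}.

Let $b=b_{k,R'}$. As $v\cdot(n\gamma_m+r)=0$, only the first summand of \eqref{eq:top} matters. If $R'=\bigoplus V_i^{r_i'}$, put $r'=\sum r_i'[V_i]$; the summand is $x^{k\gamma_m+r'}+x^{-k\gamma_m+r'}$. The entries at $U_{m+1}$ are $k$ and $-k$, to be compared with $n\ge1$; so the coefficient is $1$ if $k=n$ and $r'=r$, and $0$ otherwise. If $R'\notin\operatorname{add}V$, then $R'\notin\operatorname{add}T_m$, since $U_m$ and $U_{m+1}$ are not regular. The exponents $\pm k\gamma_m+w'$ of the first summand satisfy $d_{R'}\cdot(\pm k\gamma_m+w')=d_{R'}\cdot w'<0$, while $d_{R'}\cdot(n\gamma_m+r)=d_{R'}\cdot r\ge0$. So the coefficient is $0$.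
\end{proof}

\begin{corollary}\label{cor:half}
Theorem~\ref{thm:more}(a) holds. If $f=\sum c_b\,b$ is positive, then all $c_b\ge0$.
\end{corollary}

\begin{proof}
The sum is finite, so in (2) one bound on $m$ serves for all $b$ that occur. Apply the functionals of Proposition~\ref{prop:functionals} to $f$, and note that $x^{n\gamma_m+r}=(X_{U_{m+1}}/X_{U_m})^nX_R$.
\end{proof}

\begin{remark}\label{rem:labels}
The same argument shows that the family of the $X_K$ and $b_{n,R}$, indexed by the isomorphism classes of $K$ and by the pairs $(n,R)$, is linearly independent. In particular an element of $\mathcal B(Q)$ determines its label $K$ or $(n,R)$. Of the known fact that $\mathcal B(Q)$ is a basis, only the spanning property is needed as an input.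
\end{remark}

\section{Theta functions}\label{sec:theta}

It remains to prove that the elements of $\mathcal B(Q)$ are positive. Theta functions are sums of monomials with positive coefficients whose exponents differ from a leading exponent by vectors $Be$, $e\ge0$. When $B$ is singular, $Be$ does not determine $e$; principal coefficients record $e$ as the exponent of extra variables $y$.

\subsection{Principal coefficients}
Let $\mathcal A_{\mathrm{prin}}$ be the cluster algebra over $\mathbb Z[y_1^{\pm1},\dots,y_\ell^{\pm1}]$ whose initial seed has cluster $\mathbf u$, one frozen index $i'$ with variable $y_i$ for each $i\in Q_0$, and matrix $B$ extended by the rows $b_{i'j}=\delta_{ij}$ (Kronecker symbol). Put $\hat y_j=y_j\prod_iu_i^{b_{ij}}$. The extended matrix belongs to the acyclic quiver $\tilde Q$ obtained from $Q$ by adding vertices $i'$ and arrows $i\to i'$, with $u_{i'}=y_i$, so the cluster variables of $\mathcal A_{\mathrm{prin}}$ are the cluster variables of $\mathcal A(\tilde Q)$ reached by mutations at vertices of $Q$.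

The $\mathbb CQ$-modules are the $\mathbb C\tilde Q$-modules that vanish at all $i'$. They form a full subcategory closed under submodules, quotients and extensions, so $\operatorname{Ext}^1$ is the same. Let $T$ be cluster-tilting in $\mathcal C_Q$, and read $\Sigma P_i$ as the shifted projective of $\tilde Q$. By (C2), $T\oplus\bigoplus_{i'}\Sigma P_{i'}$ is rigid in $\mathcal C_{\tilde Q}$: extensions between modules are unchanged, the extensions of a module $X$ with $\Sigma P_i$ and $\Sigma P_{i'}$ have dimensions $(\underline{\dim}X)_i$ and $0$, and shifted projectives have none among themselves. It has $2\ell$ summands, so it is cluster-tilting. Since complements are unique, mutations of $T$ in $\mathcal C_Q$ correspond to mutations at non-frozen summands in $\mathcal C_{\tilde Q}$. Thus the clusters of $\mathcal A_{\mathrm{prin}}$ are indexed by the same $T$, and the cluster variables are given by \eqref{eq:CC} for $\tilde Q$. For a $\mathbb CQ$-module $M$ we have $-\langle e,S_{i'}\rangle=e_i$ and $\langle S_{i'},\underline{\dim}M-e\rangle=0$, so the formula reads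
\begin{equation}\label{eq:prin}
\tilde X_M=u^{g(M)}\sum_e\chi(\operatorname{Gr}_eM)\,\hat y^{\,e},\qquad\tilde X_{\Sigma P_i}=u_i,
\end{equation}
with the $g$-vectors $g(M)=(-\langle S_i,M\rangle)_i$ and $g(\Sigma P_i)=e_i$ of Section~\ref{sec:kronecker}, extended additively to direct sums. On modules $g$ is a linear function of the dimension vector, injective because the matrix of the Euler form is unitriangular; put $g_\delta=g(\delta)$. Setting $y=1$ maps $\mathcal A_{\mathrm{prin}}$ to $\mathcal A(Q)$ and $\tilde X_K$ to $X_K$, and it sends the $T$-expansion of an element, a Laurent polynomial in $\tilde x_i=\tilde X_{T_i}$ and $y$, to the $T$-expansion of its image.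

\subsection{Scattering diagram and broken lines}
We recall what we need from \cite[\S\S1--4, 7]{GHKK} for $\mathcal A_{\mathrm{prin}}$. Monomials are written $z^{(q,h)}$ with $(q,h)\in\mathbb Z^\ell\oplus\mathbb Z^\ell$, and the skew form is chosen so that the initial walls are $((e_j,0)^\perp,1+z^{(Be_j,e_j)})$. A point $\xi\in\mathbb R^\ell\oplus\mathbb R^\ell$ is \emph{generic} if it avoids a certain countable family of hyperplanes, among them all $(n_{\mathfrak d},0)^\perp$ below; generic points are dense.
\begin{enumerate}
\item[(G1)] There is a scattering diagram in $\mathbb R^\ell\oplus\mathbb R^\ell$, a set of \emph{walls} $(\mathfrak d,\phi_{\mathfrak d})$. Here $\mathfrak d\subset(n_{\mathfrak d},0)^\perp$ is a closed convex rational polyhedral cone of codimension one, $0\ne n_{\mathfrak d}\in\mathbb Z_{\ge0}^\ell$, and $\phi_{\mathfrak d}=1+\sum_{k\ge1}c_kz^{k(Bn_{\mathfrak d},n_{\mathfrak d})}$ may be taken to be a positive integral power of some $1+z^{k(Bn_{\mathfrak d},n_{\mathfrak d})}$. For each bound $C$, only finitely many walls have $c_k\ne0$ for some $k$ with $|kn_{\mathfrak d}|\le C$.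
\item[(G2)] A \emph{broken line} with initial exponent $(g,0)\ne0$ and generic endpoint $\xi$ is a piecewise linear path $\lambda:(-\infty,0]\to\mathbb R^\ell\oplus\mathbb R^\ell$ with $\lambda(0)=\xi$ and finitely many linear pieces, each carrying a monomial, with velocity equal to minus the exponent of that monomial; the unbounded piece carries $z^{(g,0)}$. It may bend only at walls, where the exponent increases by some $k(Bn_{\mathfrak d},n_{\mathfrak d})$, $k\ge1$, occurring in a positive power of the product of the functions of the walls (all with parallel $n_{\mathfrak d}$) through that point. One sets $\vartheta_{\xi,g}=\sum_\lambda c_\lambda z^{m_\lambda}$, the sum of the final monomials; $c_\lambda\in\mathbb Z_{>0}$, and $c_\lambda=1$ for the unbent line. Finally $\vartheta_{\xi,0}=1$.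
\item[(G3)] For each cluster $T$ the vectors $g(T_i)$ form a $\mathbb Z$-basis of $\mathbb Z^\ell$; let $\sigma_T\subset\mathbb R^\ell$ be the cone they span. Then $\operatorname{int}\sigma_T\times\mathbb R^\ell$ is a chamber of the diagram. For generic $\xi$ in it, $\vartheta_{\xi,g}$, if finite, becomes under $z^{(g(T_i),0)}\mapsto\tilde x_i$, $z^{(0,h)}\mapsto y^h$ the $T$-expansion of one function $\vartheta_g$, independent of $T$ and $\xi$. If $g=\sum r_ig(T_i)$ with all $r_i\ge0$, then $\vartheta_g=\prod\tilde X_{T_i}^{r_i}$.
\item[(G4)] Let $\Theta$ be the set of $g$ for which $\vartheta_{\xi,g}$ is finite for $\xi$ in the cluster chambers. For $g\in\Theta$, $\vartheta_g$ is a Laurent polynomial in every cluster. The $y^h\vartheta_g$ ($g\in\Theta$, $h\in\mathbb Z^\ell$) are linearly independent over the ground field, and $\mathcal A_{\mathrm{prin}}$ is contained in their span.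
\end{enumerate}
By (G3), in the cluster $T$ the monomial $\tilde x^wy^h$ \emph{corresponds} to $z^{(q,h)}$ with $q=\sum w_ig(T_i)$, and this is a bijection between monomials. In the initial cluster, (G2) gives
\begin{equation}\label{eq:pointed}
\vartheta_g=u^g\Bigl(1+\sum_{0\ne e\ge0}c_e\hat y^{\,e}\Bigr),\qquad c_e\in\mathbb Z_{\ge0}.
\end{equation}
Since $\tilde X_M=\vartheta_{g(M)}$ for an indecomposable rigid module $M$, the polynomial $\sum_e\chi(\operatorname{Gr}_eM)y^e$ has non-negative coefficients; it has constant term $1$ and total degree $|\underline{\dim}M|$.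

\subsection{All theta functions lie in the cluster algebra}
To expand $\vartheta_g|_{y=1}$ in $\mathcal B(Q)$ we must know that it is defined and lies in $\mathcal A(Q)$. Both points use that $Q$ is acyclic.

\begin{lemma}\label{lem:Theta}
$\Theta=\mathbb Z^\ell$, and $\vartheta_g\in\mathcal A_{\mathrm{prin}}$ for all $g$. The element $\bar\vartheta_g:=\vartheta_g|_{y=1}\in\mathcal A(Q)$ is positive.
\end{lemma}

\begin{proof}
\emph{An element with leading exponent $g$.} The simple modules are rigid, and $\tilde X_{S_i}=u^{g(S_i)}(1+\hat y_i)$ with $g(S_i)=-e_i+\sum_{j\to i}e_j$. For $a_i,a_i'\ge0$ the element $\prod_iu_i^{a_i}\tilde X_{S_i}^{a_i'}\in\mathcal A_{\mathrm{prin}}$ has the form $u^g(1+\sum_{0\ne e\ge0}p_e\hat y^{\,e})$ with $g_j=a_j-a_j'+\sum_{j\to i}a_i'$. Given $g$, we solve these equations starting from the sinks: once $a_i'$ is known for all targets $i$ of arrows from $j$, the integer $a_j-a_j'$ is prescribed, and we take for $a_j$, $a_j'$ its positive and negative parts. Call the resulting element $\mu_g$.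

\emph{$g\in\Theta$.} By (G4), $\mu_g=\sum a_{q,h}y^h\vartheta_q$, a finite sum with $q\in\Theta$. Order the exponents of monomials $u^qy^h$ by $(q,h)\ge(q+Be,h+e)$ for $e\ge0$; the second component makes this a partial order. By \eqref{eq:pointed}, $y^h\vartheta_q$ has the largest exponent $(q,h)$, with coefficient $1$. If $(q,h)$ is maximal among the pairs with $a_{q,h}\ne0$, the monomial $u^qy^h$ occurs in no other term, so it occurs in $\mu_g$, and $(q,h)\le(g,0)$. The monomial $u^g$ of $\mu_g$ occurs in some $y^h\vartheta_q$ with $a_{q,h}\ne0$, so $(g,0)\le(q,h)\le(\text{a maximal pair})\le(g,0)$. Thus $g=q\in\Theta$.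

\emph{$\vartheta_g\in\mathcal A_{\mathrm{prin}}$.} The upper cluster algebra consists of the rational functions that are Laurent polynomials over $\mathbb Z[y^{\pm1}]$ in every cluster. By Berenstein, Fomin and Zelevinsky \cite{BFZ}, it equals the cluster algebra if there is a seed that is acyclic and \emph{coprime}, meaning that the right sides of its $\ell$ exchange relations are pairwise coprime. In the initial seed the $j$-th of these is $y_j\prod u_i^{[b_{ij}]_+}+\prod u_i^{[-b_{ij}]_+}$. It is linear in $y_j$ with coprime monomial coefficients, hence irreducible, and it involves no other $y_i$, so different ones are not associate. By (G4) and the integrality in (G2), $\vartheta_g$ lies in the upper cluster algebra.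

\emph{Positivity.} By (G2) and (G3), $\vartheta_g$ is non-zero with non-negative coefficients in every cluster, and both properties survive the substitution $y=1$.
\end{proof}

\subsection{A theta function seen from its own exponent}
The functionals of Section~\ref{sec:functionals} ask for the coefficient of one monomial $z^{(q,h)}$ in one chamber. The following lemma computes it when the endpoint is close to the exponent $(q,h)$ itself. The reason is that a broken line with final exponent $(q,h)$, traced backwards from a point near $(q,h)$, moves almost radially away from the origin, and walls are cones. For example, for the Kronecker quiver $\vartheta_{(-1,0)}=\tilde X_{S_1}=u_1^{-1}+y_1u_1^{-1}u_2^2$. The second term comes from a line that bends on $(e_1,0)^\perp$ and then moves with velocity $(1,-2)$ in the first factor: traced backwards from the positive quadrant it does meet this wall, but traced backwards from a point near $(-1,2)$ it does not.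

\begin{lemma}\label{lem:D}
Given $g,q,h\in\mathbb Z^\ell$, there is $\varepsilon>0$ such that for generic $\xi$ at distance less than $\varepsilon$ from $(q,h)$ the coefficient of $z^{(q,h)}$ in $\vartheta_{\xi,g}$ is $1$ if $(q,h)=(g,0)$ and $0$ otherwise.
\end{lemma}

\begin{proof}
For $g=0$ this holds because $\vartheta_{\xi,0}=1$. Let $g\ne0$. A contributing broken line has final exponent $(q,h)=(g+Be,e)$, where $e\ge0$ is the sum of the increments $kn_{\mathfrak d}$; so $e=h$. If $h=0$ the line is unbent; such a line exists if and only if $q=g$, it is then unique, and it contributes $1$.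

Let $h\ne0$ and $\tilde q=(q,h)$; we show that there is no contributing line. Such a line is bent, and it can bend only at points of the finite set $W$ of walls that are non-trivial in orders $\le|h|$. Traced backwards from $\xi$, its last piece is $\xi+s\tilde q$, $s\ge0$, and it must reach some $\mathfrak d\in W$. If $\tilde q\in\mathfrak d\subset(n_{\mathfrak d},0)^\perp$, then $\xi+s\tilde q\in\mathfrak d$ forces $\xi\in(n_{\mathfrak d},0)^\perp$, which is excluded for generic $\xi$. If $\tilde q\notin\mathfrak d$, write
\[
\xi+s\tilde q=(1+s)\Bigl(\tilde q+\frac{\xi-\tilde q}{1+s}\Bigr).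
\]
As $\mathfrak d$ is a closed cone, this point is not in $\mathfrak d$ once the distance from $\xi$ to $\tilde q$ is less than $\operatorname{dist}(\tilde q,\mathfrak d)>0$. Take $\varepsilon$ smaller than these finitely many distances.
\end{proof}

\begin{corollary}\label{cor:D}
Let $q\in\mathbb Z^\ell$ and let $\Phi$ be a finite set of pairs $(g,h)$. There is $\varepsilon>0$ such that for every cluster $T$ with $\operatorname{dist}(q,\sigma_T)<\varepsilon$ and every $(g,h)\in\Phi$, the coefficient in the $T$-expansion of $\vartheta_g$ of the monomial corresponding to $z^{(q,h)}$ is $1$ if $(q,h)=(g,0)$ and $0$ otherwise.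
\end{corollary}

\begin{proof}
Let $\varepsilon$ be the least of the numbers given by Lemma~\ref{lem:D} for the triples $(g,q,h)$. The cone $\sigma_T$ is the closure of its interior, so the points of $\operatorname{int}\sigma_T\times\mathbb R^\ell$ within $\varepsilon$ of $(q,h)$ form a non-empty open set, which contains a generic $\xi$. By (G3) the coefficient can be computed at $\xi$.
\end{proof}

\section{The elements of $\mathcal B(Q)$ are theta functions}\label{sec:identify}

Define $q:\mathcal B(Q)\to\mathbb Z^\ell$ by $q(X_K)=g(K)$ and $q(b_{n,R})=ng_\delta+g(R)$; this is well defined by Remark~\ref{rem:labels}. The point $q(b)$ is the exponent at which the functional of $b$ looks. For $b=x^r$ in the cluster $T$, the monomial $\tilde x^ry^h$ corresponds to $z^{(q(b),h)}$, and $q(b)\in\sigma_T$. For $b=b_{n,R}$ and $V,T_m,r$ as in Proposition~\ref{prop:functionals}(2), the monomial $\tilde x^{n\gamma_m+r}y^h$ corresponds to $z^{(q(b),h)}$ for every $m$, since $g(U_{m+1})-g(U_m)=g_\delta$. Moreover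
\begin{equation}\label{eq:limit}
\operatorname{dist}(q(b_{n,R}),\sigma_{T_m})\to0\qquad(m\to\infty),
\end{equation}
because $\frac nmg(U_m)+g(R)=ng_\delta+g(R)+\frac nmg(U_0)$ lies in $\sigma_{T_m}$.

\begin{proposition}\label{prop:sum}
For every $g\in\mathbb Z^\ell$ we have $\bar\vartheta_g=\sum_{b\in\mathcal B(Q),\ q(b)=g}b$.
\end{proposition}

\begin{proof}
Write $\bar\vartheta_g=\sum c_b\,b$, a finite sum since $\mathcal B(Q)$ is a basis of $\mathcal A(Q)$. We show that $c_b=1$ if $q(b)=g$ and $c_b=0$ otherwise. A coefficient of $x^w$ in $\bar\vartheta_g$ is the sum over $h$ of the coefficients of $\tilde x^wy^h$ in $\vartheta_g$.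

Let $b=x^r$ in a cluster $T$. By Proposition~\ref{prop:functionals}(1), $c_b$ is the sum over $h$ of the coefficients of $\tilde x^ry^h$. As $q(b)\in\sigma_T$, Corollary~\ref{cor:D} applies to each $h$ separately and gives the claim.

Let $b=b_{n,R}$ and $w_m=n\gamma_m+r$. For large $m$, $c_b$ is the sum over $h$ of the coefficients of $\tilde x^{w_m}y^h$ in the $T_m$-expansion of $\vartheta_g$. Now there is a difficulty: the number $\varepsilon$ depends on $h$, the cluster must be chosen after $\varepsilon$, and the set of relevant $h$ might grow with $m$. We show that it does not.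

Write $\vartheta_g=\sum c_{w,h}\tilde x^wy^h$ in the cluster $T_m$, whose summands $T_i$ are modules, with $c_{w,h}\ge0$. Choose $E\in\mathbb Z_{\ge0}^\ell$ with $w+E\ge0$ for all $w$ that occur, and expand both sides of
\[
\vartheta_g\,\tilde x^E=\sum c_{w,h}\,\tilde x^{w+E}y^h
\]
as Laurent polynomials in $u$ and $y$ by \eqref{eq:prin} and \eqref{eq:pointed}. All terms on the right have non-negative coefficients, so every monomial of every term occurs on the left. The lowest power of $y_j$ is $y_j^0$ in $\vartheta_g$ and in each $\tilde x_i$; so it is $y_j^0$ on the left and $y_j^{h_j}$ in the term $(w,h)$, and $h_j\ge0$. The total $y$-degree is $\deg_y\vartheta_g+\sum E_i|\underline{\dim}T_i|$ on the left, where $\deg_y\vartheta_g$ refers to the initial cluster, and $|h|+\sum(w_i+E_i)|\underline{\dim}T_i|$ in the term $(w,h)$. Hence $|h|\le\deg_y\vartheta_g-\sum w_i|\underline{\dim}T_i|$. For $w=w_m$ the last sum is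
\[
n\bigl(|\underline{\dim}U_{m+1}|-|\underline{\dim}U_m|\bigr)+|\underline{\dim}R|=n|\delta|+|\underline{\dim}R| .
\]
So all relevant $h$ lie in the finite set $\mathcal S=\{0\}\cup\{h\ge0:|h|\le\deg_y\vartheta_g-n|\delta|-|\underline{\dim}R|\}$, which does not depend on $m$. Apply Corollary~\ref{cor:D} to $q(b)$ and $\Phi=\{g\}\times\mathcal S$, with $T=T_m$ and $m$ large, as \eqref{eq:limit} permits.
\end{proof}

It remains to see that each fiber of $q$ has one element. For two elements $b_{n,R}$ this is a statement about modules: the dimension vector $n\delta+\underline{\dim}R$ determines $n$ and $R$.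

\begin{lemma}\label{lem:dim}
If $R,R'$ are regular rigid modules with $\underline{\dim}R=\underline{\dim}R'+j\delta$, $j\ge0$, then $j=0$ and $R\cong R'$.
\end{lemma}

\begin{proof}
If $j=0$, then $R\cong R'$ by (M5). Suppose $j>0$ and put $\alpha=\underline{\dim}R$. We show that the modules $R'\oplus M_1\oplus\dots\oplus M_j$ with $M_i\in\mathcal H$ fill a dense subset of $\operatorname{Rep}(\alpha)$, which is incompatible with the dense orbit of $R$.

\emph{A family of homogeneous modules.} Fix a maximal $V$, a basis $\psi_0,\psi_1$ of $\operatorname{Hom}(U_0,U_1)$, and let $M_t$ be the cokernel of $\psi_0+t\psi_1$, $t\in\mathbb C$. By Lemma~\ref{lem:kron}(3), the $M_t$ are pairwise non-isomorphic and lie in $\mathcal H$ for all but finitely many $t$. Fix $t_0$, and at each vertex $i$ a complement $C_i$ of dimension $\delta_i$ to the image of $\psi_0+t_0\psi_1$ in the space of $U_1$. For all but finitely many $t$, $C_i$ is also a complement to the image of $\psi_0+t\psi_1$, and the projection onto $C_i$ along this image depends regularly on $t$. Composing the maps of $U_1$ with these projections realizes $t\mapsto M_t$ as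 a morphism $\Omega\to\operatorname{Rep}(\delta)$ on a cofinite set $\Omega\subset\mathbb C$, with all $M_t\in\mathcal H$.

\emph{Dimension count.} Let $\Omega^{(j)}\subset\Omega^j$ be the set of tuples with distinct entries, $N_t=R'\oplus M_{t_1}\oplus\dots\oplus M_{t_j}$, and consider
\[
GL_\alpha\times\Omega^{(j)}\to\operatorname{Rep}(\alpha),\qquad(s,t)\mapsto s\cdot N_t .
\]
In a non-empty fiber, $t$ is determined up to permutation by the Krull--Schmidt theorem, and for given $t$ the elements $s$ form a coset of $\operatorname{Aut}N_t$. The summands $R',M_{t_1},\dots,M_{t_j}$ lie in different tubes, so the fiber has dimension $\dim\operatorname{End}R'+j$. By rigidity and (M1), $\dim\operatorname{End}R'=\langle R',R'\rangle=\langle\alpha,\alpha\rangle$. So the image is a constructible set of dimension $\dim GL_\alpha+j-\langle\alpha,\alpha\rangle-j=\dim\operatorname{Rep}(\alpha)$. It therefore contains a non-empty open set and meets the open orbit of $R$. Thus $R\cong N_t$ for some $t$, although $\operatorname{Ext}^1(M_{t_1},M_{t_1})\ne0$.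
\end{proof}

\begin{proposition}\label{prop:bij}
The map $q:\mathcal B(Q)\to\mathbb Z^\ell$ is bijective, and $\bar\vartheta_{q(b)}=b$ for all $b\in\mathcal B(Q)$.
\end{proposition}

\begin{proof}
Since $\bar\vartheta_g\ne0$, every fiber of $q$ is non-empty by Proposition~\ref{prop:sum}, and the same proposition gives $\bar\vartheta_{q(b)}=b$ once $q$ is injective. If the fiber over $g$ contains a cluster monomial $b$, then $\bar\vartheta_g=b$ by (G3), and Proposition~\ref{prop:sum} together with linear independence shows that the fiber is $\{b\}$. If $q(b_{n,R})=q(b_{n',R'})$, then $n\delta+\underline{\dim}R=n'\delta+\underline{\dim}R'$ by the injectivity of $g$ on dimension vectors. Assuming $n'\ge n$, Lemma~\ref{lem:dim} with $j=n'-n$ gives $n=n'$ and $R\cong R'$.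
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:bij} and Lemma~\ref{lem:Theta}, every element of $\mathcal B(Q)$ is positive, and hence so is every non-zero $\mathbb Z_{\ge0}$-combination. Conversely, a positive element has non-negative coordinates by Corollary~\ref{cor:half}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Part (a) is contained in Corollary~\ref{cor:half}.

(b) The first statement is Proposition~\ref{prop:bij}. Since the $g(T_i)$ form a $\mathbb Z$-basis, the lattice points of $\sigma_T$ are the $q(b)$ with $b$ a monomial in the cluster $T$. As $q$ is bijective, the remaining lattice points are the $q(b_{n,R})=(-\langle S_i,n\delta+\underline{\dim}R\rangle)_i$.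

(c) A product of two elements of $\mathcal B(Q)$ is positive; apply Theorem~\ref{thm:main}.

(d) By (G4) and Lemma~\ref{lem:Theta}, the $y^h\vartheta_g$ with $g,h\in\mathbb Z^\ell$ are linearly independent, lie in $\mathcal A_{\mathrm{prin}}$, and span it over the ground field. Let $f=\sum a_{g,h}y^h\vartheta_g\in\mathcal A_{\mathrm{prin}}$ be a finite sum and fix $(p,h')\in\mathbb Z^\ell\oplus\mathbb Z^\ell$. Let $\varepsilon$ be given by Corollary~\ref{cor:D} for the point $p$ and the set $\Phi$ of pairs $(g,h'-h)$ with $a_{g,h}\ne0$. By Proposition~\ref{prop:bij}, $p=q(b)$ for some $b$, so there is a cluster $T$ with $\operatorname{dist}(p,\sigma_T)<\varepsilon$: a cluster containing the variables of $b$ if $b$ is a cluster monomial, and $T_m$ with $m$ large, by \eqref{eq:limit}, otherwise. In this cluster the coefficient of the monomial corresponding to $z^{(p,h')}$ in $y^h\vartheta_g$ is the coefficient of the monomial corresponding to $z^{(p,h'-h)}$ in $\vartheta_g$, which is $1$ if $(g,h)=(p,h')$ and $0$ otherwise. So $a_{p,h'}$ is a Laurent coefficient of $f$. It is therefore an integer, and it is non-negative if $f$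 has non-negative coefficients in all clusters. The converse holds because each $\vartheta_g$ has non-negative coefficients in all clusters.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFZ} Berenstein, Fomin and Zelevinsky, Duke Math. J. (2005).

\bibitem{Dupont} Gregoire Dupont, \emph{Transverse Quiver Grassmannians and Bases in Affine Cluster Algebras}, arXiv:0910.5494 (2009).

\bibitem{GHKK} Gross, Hacking, Keel and Kontsevich, \emph{Canonical bases for cluster algebras}, J. Amer. Math. Soc. \textbf{31} (2018).

\bibitem{Palu} Palu, Ann. Inst. Fourier \textbf{58} (2008).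

\bibitem{Plamondon} Plamondon, Adv. Math. \textbf{227} (2011).

\bibitem{Ringel} Ringel, Lecture Notes in Mathematics \textbf{1099}.

\end{thebibliography}
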